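# Cheeger constants of random Cayley graphs of finite Abelian groups

## A lower bound of order $n^{-1/k}$

**Theorem 1.** Let $G=\oplus_{j=1}^d\mathbb Z_{m_j}$ be a finite Abelian group, written additively, with $n=|G|\ge 2$. Let $0<\beta<1$ and let $k\ge 1$ satisfy $d\le(1-\beta)k$. Let $Z_1,\dots,Z_k$ be independent uniform elements of $G$, let $Z=[Z_1,\dots,Z_k]$ be the resulting multiset, and let $\Phi_*(G(Z))$ be the Cheeger constant of the multigraph $G(Z)$ with vertex set $G$ and edge multiset $\{\{g,g+z\}:g\in G,\ z\in Z\}$. Then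
$$\mathbb P\big(\Phi_*(G(Z))<c_\beta\,n^{-1/k}\big)\le 4\cdot 2^{-\beta k/4},\qquad c_\beta=\frac{\beta}{1300\,(2+\log(1/\beta))}.$$

Here and throughout, $\log$ is the natural logarithm. Three companion statements go with the theorem. The first settles a conjecture from Jonathan Hermon and Sam Olesker-Taylor, "Supplementary Material for Random Cayley Graphs Project", arXiv:1810.05130 (2018).

The model of the conjecture is the random Cayley graph above under these standing assumptions: $k$ depends on $n$, with $k\to\infty$ and $\log k/\log n\to0$ as $n\to\infty$, and $k\ge 3d$. The conjecture asks for an absolute constant $c>0$ such that for all $\epsilon\in(0,1)$ there are $N(\epsilon)$, $M(\epsilon)$ for which, whenever $|G|\ge N(\epsilon)$ and $k\ge M(\epsilon)$, the probability that $\Phi_*<c|G|^{-1/k}$ is at most $\epsilon$. In its precise form: there is an absolute $c>0$ such that for every sequence of groups $G_n=\oplus_{j=1}^{d_n}\mathbb Z_{m_{n,j}}$ and integers $k_n$ with $|G_n|\to\infty$, $k_n\to\infty$, $\log k_n/\log|G_n|\to0$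 and $k_n\ge3d_n$,
$$\mathbb P\big(\Phi_*(G_n(Z))<c\,|G_n|^{-1/k_n}\big)\to0 .$$

**Corollary (the conjecture is true).** If $k\ge 3d$, then $c_{2/3}\ge 1/5000$ and
$$\mathbb P\big(\Phi_*(G(Z))<\tfrac1{5000}|G|^{-1/k}\big)\le 4\cdot2^{-k/6},$$
which tends to $0$ as $k\to\infty$. In the $\epsilon$-form one may take $M(\epsilon)=6\log_2(4/\epsilon)$ and any $N(\epsilon)\ge2$.

**Theorem 2 (deterministic matching upper bound).** For every finite Abelian $G$ with $n\ge2$ and every multiset $Z$ of $k\ge1$ elements, $\Phi_*(G(Z))\le 6\,n^{-1/k}$.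

So in the model, $\frac1{5000}n^{-1/k}\le\Phi_*\le 6n^{-1/k}$ with high probability.

**Theorem 3 (sharpness of the range and of $c_\beta$).** Let $0<\beta\le1/16$, $k\ge1/\beta$, $d=\lfloor(1-\beta)k\rfloor$ and $G=\mathbb Z_2^d$. For every multiset $Z$ of $k$ elements,
$$\Phi_*(G(Z))\le\Big(\frac{16\beta}{\log_2(1/\beta)}+\frac4k\Big)n^{-1/k}.$$

Consequently the condition $k\ge 3d$ can be weakened to $k\ge(1+\delta)d$ for any fixed $\delta>0$, with $c$ depending on $\delta$, but it cannot be weakened to $k\ge(1+o(1))d$, even when $\log k/\log n\to0$. The order $\beta/\log(1/\beta)$ of $c_\beta$ as $\beta\to0$ is optimal. The last section makes this precise.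

## The graph, the Cheeger constant and boundary counts

In plain words: choose $k$ elements of $G$ at random and connect $g$ to $g+Z_i$ for all $g$ and $i$. How bad can the worst bottleneck of this graph be? The theorem says that the worst bottleneck ratio is at least a constant times $n^{-1/k}$, with probability exponentially close to $1$ in $k$, as long as $k$ exceeds the number $d$ of cyclic factors by a fixed proportion. The elements $Z_i$ are called generators even though they may fail to generate $G$. Neither $\log k/\log n\to0$ nor any spectral information is assumed in Theorem 1.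

The graph $G(Z)$ is an undirected multigraph with one edge for each pair $(g,i)$, so repeated generators give multiple edges. It is $2k$-regular: each $g$ meets the edges to $g+Z_i$ and to $g-Z_i$.

**Definition (Cheeger constant).** For a finite $D$-regular graph $(V,E)$,
$$\Phi_*=\frac1D\min_{1\le|A|\le\frac12|V|}\frac{|\{\{a,b\}\in E:a\in A,\ b\in A^c\}|}{|A|}.$$

**Definition (boundary count).** For $A\subseteq G$ and $z\in G$ let $b_A(z)=|\{g\in A:\ g+z\notin A\}|$.

For example, if $A=\{0,1,\dots,\ell-1\}\subset\mathbb Z_n$ with $1\le\ell\le n/2$, then $b_A(1)=1$ and $b_A(j)=j$ for $0\le j\le\ell$.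

The edge attached to $(g,i)$ joins $A$ to $A^c$ exactly when one of $g,\,g+Z_i$ is in $A$ and the other is not. There are $b_A(Z_i)$ such $g$ inside $A$. Outside $A$ there are just as many, because
$$|\{g\notin A:g+z\in A\}|=|A|-|\{g\in A:g+z\in A\}|=b_A(z).$$
So $A$ has $2\sum_ib_A(Z_i)$ boundary edges. Dividing by the degree $2k$ and by $|A|$ gives $\Phi_*=\min_{1\le|A|\le n/2}\Phi(A)$ with
$$\Phi(A)=\frac1{k|A|}\sum_{i=1}^kb_A(Z_i).\tag{1}$$
Since $b_A(z)\le|A|$, we always have $\Phi_*\le1$.

## Cycles, two generators, and the cube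

**Example 1: the cycle.** Let $G=\mathbb Z_n$, $k=1$, $Z=[1]$. If $A$ is nonempty and proper then $b_A(1)\ge1$, for otherwise $A$ would be closed under adding $1$. An interval of length $\lfloor n/2\rfloor$ has $b_A(1)=1$. Hence $\Phi_*=1/\lfloor n/2\rfloor$, which lies between $2/n$ and $3/n$. This is of order $n^{-1/k}$ with $k=1$.

**Example 2: two generators.** Let $G=\mathbb Z_{m^2}$ with $m\ge2$ even, and $Z=[1,m]$. The interval $A$ of length $m^2/2$ has $b_A(1)=1$ and $b_A(m)=m$, so $\Phi(A)=(1+m)/m^2$, close to $1/m=n^{-1/2}$. With $Z=[1,1]$ instead, (1) gives the same value as for the cycle, $\Phi_*=2/n$, far below $n^{-1/2}$. So a lower bound of order $n^{-1/k}$ cannot hold for all $Z$; randomness has to be used.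

**Example 3: the smallest group.** Let $G=\mathbb Z_2$. The only sets $A$ allowed are the two singletons, and $\Phi_*=\frac1k|\{i:Z_i=1\}|$. This is near $\frac12$ with high probability, while $n^{-1/k}=2^{-1/k}\to1$. It equals $0$ with probability $2^{-k}$, so a failure probability exponentially small in $k$ is the most one can expect.

**Example 4: as many generators as factors.** Let $G=\mathbb Z_2^d$ and $k=d$, so $n^{-1/k}=\frac12$. View $G$ as a vector space over $\mathbb F_2$. If the $Z_i$ do not span, some nonzero linear functional $\lambda$ vanishes on all of them. Then $A=\ker\lambda$ has $|A|=n/2$ and $b_A(Z_i)=0$ for all $i$, so $\Phi_*=0$. If they span, they form a basis, and some $\lambda$ has $\lambda(Z_1)=1$ and $\lambda(Z_i)=0$ for $i\ge2$. Then $A=\ker\lambda$ has $b_A(Z_1)=|A|$ and $b_A(Z_i)=0$ for $i\ge 2$, so $\Phi_*\le1/k$. Either way $\Phi_*\,n^{1/k}\le2/k\to0$, whatever $Z$ is. This is why Theorem 1 needs $d\le(1-\beta)k$.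

## Subadditivity and characters

Two tools are needed. The first is that boundary counts are subadditive:
$$b_A(z_1+z_2)\le b_A(z_1)+b_A(z_2).$$
Indeed, suppose $g\in A$ and $g+z_1+z_2\notin A$. Either $g+z_1\notin A$, and at most $b_A(z_1)$ elements $g$ do this; or $g'=g+z_1\in A$ and $g'+z_2\notin A$, and at most $b_A(z_2)$ elements do that. By induction,
$$b_A(xz)\le x\,b_A(z)\qquad(x=1,2,\dots).\tag{2}$$

The second tool is Fourier analysis on $G$. A character is a homomorphism $\chi$ from $G$ to the unit circle; the characters form a group $\widehat G\cong G$, so there are $n$ of them. Write $\chi(z)=e^{2\pi iw_\chi(z)}$ with $w_\chi(z)\in\mathbb R/\mathbb Z$. Then $w_\chi$ is additive, and in particular $w_\chi(xz)=x\,w_\chi(z)$. On $\mathbb Z_m$ the characters are given by $w_\chi(g)=jg/m$, $j=0,\dots,m-1$. Let $\|w\|$ denote the distance from $w$ to $\mathbb Z$; thus $\|9/10\|=1/10$.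

If $\chi$ has order $m$, its image is a finite subgroup of the circle, hence cyclic, and its exponent is $m$; so the image is the group of all $m$-th roots of unity. The fibres of $\chi$ are cosets of $\ker\chi$, all of size $n/m$. Hence if $Z_i$ is uniform on $G$, then $w_\chi(Z_i)$ is uniform on $\{0,\frac1m,\dots,\frac{m-1}m\}$.

For $f=1_A$ put $\hat f(\chi)=\sum_gf(g)\overline{\chi(g)}$. Inversion, $f(g)=\frac1n\sum_\chi\hat f(\chi)\chi(g)$, together with $\sum_gf(g)\chi(g)=\overline{\hat f(\chi)}$ (as $f$ is real), gives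
$$\sum_gf(g)f(g+z)=\frac1n\sum_\chi\hat f(\chi)\chi(z)\sum_gf(g)\chi(g)=\frac1n\sum_\chi|\hat f(\chi)|^2\chi(z).$$
At $z=0$ this is Parseval's identity $|A|=\frac1n\sum_\chi|\hat f(\chi)|^2$. Since $b_A(z)=|A|-\sum_gf(g)f(g+z)$, taking real parts gives
$$b_A(z)=\frac1n\sum_\chi|\hat f(\chi)|^2\big(1-\cos2\pi w_\chi(z)\big).\tag{3}$$
The trivial character contributes $0$ to (3). Its coefficient is $\hat f(1)=|A|$, so for $|A|\le n/2$
$$\frac1n\sum_{\chi\ne1}|\hat f(\chi)|^2=|A|-\frac{|A|^2}n\ge\frac{|A|}2.\tag{4}$$

## Characters that are small on every generator: proof of Theorem 2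

The source of the scale $n^{-1/k}$ is a pigeonhole argument, and the same argument later shows why simple proofs of the lower bound fail.

**Lemma 1.** Let $\ell\ge1$ and $z_1,\dots,z_\ell\in G$. There is a nontrivial character $\chi$ with $\|w_\chi(z_i)\|\le2n^{-1/\ell}$ for all $i\le\ell$.

*Proof.* If $n^{1/\ell}\le2$, the right side is at least $1$, and any nontrivial character will do. Let $n^{1/\ell}>2$ and $N=\lceil n^{1/\ell}\rceil-1$. Then $N<n^{1/\ell}$, so $N^\ell<n$; and $N\ge n^{1/\ell}-1\ge\frac12n^{1/\ell}$. Partition $(\mathbb R/\mathbb Z)^\ell$ into $N^\ell$ half-open cubes of side $1/N$. The $n$ characters give $n$ points $(w_\chi(z_i))_{i\le\ell}$, so two distinct characters give points in the same cube. Their quotient is a nontrivial $\chi$ with $\|w_\chi(z_i)\|\le1/N\le2n^{-1/\ell}$ for all $i$. $\square$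

*Proof of Theorem 2.* Apply Lemma 1 with $\ell=k$ to $Z_1,\dots,Z_k$, and let $m\ge2$ be the order of the resulting $\chi$. Let $I$ be a set of $\lfloor m/2\rfloor$ consecutive points of $\frac1m\mathbb Z/\mathbb Z$ and let $A=\{g:w_\chi(g)\in I\}$. Then $|A|=\frac nm\lfloor\frac m2\rfloor$, so $1\le|A|\le n/2$. A translation by $\pm j/m$ with $0\le j\le m/2$ moves at most $j$ points of $I$ out of $I$, and each point of $I$ carries $n/m$ elements of $A$. With $j=m\|w_\chi(z)\|$ this reads $b_A(z)\le\frac nm\cdot m\|w_\chi(z)\|=n\|w_\chi(z)\|$. By (1), and since $m/\lfloor m/2\rfloor\le3$,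
$$\Phi_*\le\Phi(A)\le\frac{m}{\lfloor m/2\rfloor}\cdot\frac1k\sum_{i=1}^k\|w_\chi(Z_i)\|\le3\cdot2n^{-1/k}=6n^{-1/k}.\qquad\square$$

## How the spectral gap and plain averages of multiples fall short

The sensible first attempt at the lower bound is the spectral gap $\gamma$ of the simple random walk on $G(Z)$. The discrete Cheeger inequality says $\frac12\gamma\le\Phi_*\le\sqrt{2\gamma}$, and in the model $\gamma$ is known to be of order $n^{-2/k}$ with high probability. This yields an upper bound of order $n^{-1/k}$ but a lower bound of order $n^{-2/k}$ only. When $n^{1/k}$ stays bounded, as for $\mathbb Z_2^d$ with $k=3d$, the two orders agree. When $n^{1/k}\to\infty$, a whole factor $n^{1/k}$ is missing. That case does occur in the model: take $G=\mathbb Z_n$ and $k=\lfloor\sqrt{\log n}\rfloor$.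

The place where the square enters is visible in (3). Combining (1), (3) and (4) gives
$$\Phi(A)\ge\frac12\min_{\chi\ne1}\frac1k\sum_{i=1}^k\big(1-\cos2\pi w_\chi(Z_i)\big),$$
and the minimum is exactly $\gamma$, because the eigenvalues of the walk are $\frac1k\sum_i\cos2\pi w_\chi(Z_i)$. Now $1-\cos2\pi w\le2\pi^2\|w\|^2$ is quadratic in $\|w\|$, and Lemma 1 supplies a $\chi$ with all $\|w_\chi(Z_i)\|\le2n^{-1/k}$. So the minimum is at most $8\pi^2n^{-2/k}$, for every $Z$.

**One multiple.** The subadditivity (2) is extra information that the spectral gap ignores: $b_A(Z_i)\ge\frac1xb_A(xZ_i)$. With $x$ near $n^{1/k}$, a frequency of size $n^{-1/k}$ is blown up to constant size at the price of a factor $x$. But a single $x$ cannot work. It gives $\Phi(A)\ge\frac1{2x}\min_{\chi\ne1}\frac1k\sum_i(1-\cos2\pi w_\chi(xZ_i))$, and Lemma 1 applied to $xZ_1,\dots,xZ_k$ shows that this minimum is again at most $8\pi^2n^{-2/k}$.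

**A plain average of multiples.** The next attempt averages over $x=1,\dots,L$. Let $\varphi_L(w)=\frac1L\sum_{x=1}^L(1-\cos2\pi xw)$. Since $\frac1L\sum_{x\le L}b_A(xz)\le\frac{L+1}2b_A(z)$, we get from (3) and (4)
$$\Phi_*\ge\frac{\bar\varphi}{L+1},\qquad\bar\varphi=\min_{\chi\ne1}\frac1k\sum_{i=1}^k\varphi_L(w_\chi(Z_i)).$$
To conclude $\Phi_*\ge c\,n^{-1/k}$ from this, one needs $\bar\varphi\ge c(L+1)n^{-1/k}$. We show that this is impossible, for every $Z$ and every choice of $L$, once $k\to\infty$ and $n^{1/k}\to\infty$.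

First, $\varphi_L\le2$, so $L\le\frac2cn^{1/k}$. Secondly, $\varphi_L(w)\le2\pi^2L^2\|w\|^2$, so Lemma 1 gives $\bar\varphi\le8\pi^2L^2n^{-2/k}$, which forces $L\ge\frac{c}{8\pi^2}n^{1/k}$. Hence one would need $\bar\varphi\ge\frac{c^2}{8\pi^2}$, with $L\le Cn^{1/k}$, $C=2/c$. Now fix $\eta\in(0,1)$, let $\eta k\ge2$ and $k'=\lceil(1-\eta)k\rceil\le(1-\frac\eta2)k$, and apply Lemma 1 to the first $k'$ generators only. For the resulting $\chi$, the first $k'$ terms satisfy
$$\varphi_L(w_\chi(Z_i))\le2\pi^2L^2\cdot4n^{-2/k'}\le8\pi^2C^2\,n^{2/k-2/k'}\le8\pi^2C^2\,(n^{1/k})^{-\eta},$$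
because $\frac1{k'}-\frac1k\ge\frac{\eta}{2k}$. The other terms, at most $\eta k$ of them, are at most $2$ each. So $\bar\varphi\le8\pi^2C^2(n^{1/k})^{-\eta}+2\eta$. As $n^{1/k}\to\infty$, $\limsup\bar\varphi\le2\eta$ for every $\eta$; thus $\bar\varphi\to0$, a contradiction.

The failure has one cause: the weight $\varphi_L$ is bounded. A character may give up a small proportion of the coordinates at a cost bounded by $2\eta$, and on the remaining coordinates it gains a power of $n^{1/k}$. We need a weight that charges more for a coordinate far from $0$, without raising the price that (2) makes us pay.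

## Harmonic weights and a logarithm

Use a general combination $\sum_{x\le L}q_xb_A(xz)$. By (2) it costs $\sum_{x\le L}xq_x$ times $b_A(z)$. If each $x\le L$ is allowed the same cost $xq_x=1$, then $q_x=1/x$. The total cost is $L$, the same order as for the plain average, but the total mass $\sum_{x\le L}1/x\ge\log L$ is now unbounded.

**Definition (the weight).** For an integer $L\ge1$ let
$$\psi_L(w)=\sum_{x=1}^L\frac{1-\cos2\pi xw}x\ \ge0.$$

For instance $\psi_L(0)=0$, $\psi_1(w)=1-\cos2\pi w$, and $\psi_3(\frac12)=2+0+\frac23=\frac83$: even $x$ contribute nothing at $w=\frac12$.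

Summing (3) over the multiples $xz$ with weights $1/x$, and using $w_\chi(xz)=xw_\chi(z)$, we obtain
$$\sum_{x=1}^L\frac{b_A(xz)}x=\frac1n\sum_\chi|\hat f(\chi)|^2\,\psi_L(w_\chi(z)).\tag{5}$$

**Lemma 2.** If $s=\|w\|>0$, then $\psi_L(w)\ge\log(Ls)-\frac32$.

*Proof.* If $Ls\le1$, the right side is negative and $\psi_L\ge0$. Let $L>1/s$ and $X=\lfloor1/s\rfloor\le L$. We write $\psi_L(w)=\sum_{x\le L}\frac1x-\sum_{x\le L}\frac{\cos2\pi xw}x$ and split the cosine sum at $X$.

For $x\le X$ bound the cosine by $1$:
$$\sum_{x\le X}\frac{\cos2\pi xw}x\le\sum_{x\le1/s}\frac1x\le1+\log(1/s).$$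

For $x>X$ use cancellation. For integers $p\le q$, summing a geometric series,
$$\Big|\sum_{x=p}^q\cos2\pi xw\Big|\le\frac2{|1-e^{2\pi iw}|}=\frac1{\sin\pi s}\le\frac1{2s},$$
since $|1-e^{2\pi iw}|=2\sin\pi s$ and $\sin\pi s\ge2s$ for $0\le s\le\frac12$. Let $C_x=\sum_{y=X+1}^x\cos2\pi yw$. If $L>X$, Abel summation gives
$$\sum_{x=X+1}^L\frac{\cos2\pi xw}x=\sum_{x=X+1}^{L-1}C_x\Big(\frac1x-\frac1{x+1}\Big)+\frac{C_L}L .$$
As $1/x$ is positive and decreasing, its absolute value is at most $\frac1{2s}\cdot\frac1{X+1}\le\frac12$, because $X+1>1/s$. If $L=X$ the tail is empty.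

Finally $\sum_{x\le L}\frac1x\ge\log L$. Altogether $\psi_L(w)\ge\log L-1-\log(1/s)-\frac12=\log(Ls)-\frac32$. $\square$

Why a logarithm is what we want can be seen from the exponential moment. If $\psi_L(w)$ is about $\log(L\|w\|)$, then $e^{-\theta\psi_L(w)}$ is about $(L\|w\|)^{-\theta}$ once $\|w\|>1/L$. For $\theta>1$ this is integrable away from $0$ with total of order $1/L$. So the exponential moment has the same order as the probability that $\|w\|\le1/L$: allowing coordinates to stray costs only a constant factor per coordinate. With the bounded weight $\varphi_L$ one has $e^{-\theta\varphi_L}\ge e^{-2\theta}$, and for fixed $\theta$ no such decay in $L$ is possible.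

## The exponential moment of the weight

Characters take values in finite sets of roots of unity, so the computation just sketched must be done for the uniform law on $\frac1m\mathbb Z/\mathbb Z$. The atom at $0$, of mass $1/m$, is then unavoidable, since $\psi_L(0)=0$. For large $m$ we want $O(1/L)$. For small $m$ we want $1/m$ with a factor very close to $1$.

**Lemma 3.** Let $\theta\ge2$, $m\ge2$, let $U$ be uniform on $\{0,\frac1m,\dots,\frac{m-1}m\}$, and let $\rho_m=\mathbb E\,e^{-\theta\psi_L(U)}$. Then

* (i) $\rho_m\le\frac1m+\frac{4e^{3/2}}L$ for all $m$;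
* (ii) $\rho_m\le\frac1m\big(1+4e^{-2\theta}\big)$ if $m\le e^{-7/2}L$.

*Proof.* By $\psi_L\ge0$ and Lemma 2, for $w\ne0$,
$$e^{-\theta\psi_L(w)}\le\min\Big(1,\Big(\frac{e^{3/2}}{L\|w\|}\Big)^\theta\Big).$$
Put $a=e^{3/2}m/L$. For $w=j/m$ with $1\le j\le m-1$ we have $\|w\|=\min(j,m-j)/m$, so the bound is $\min(1,(a/\min(j,m-j))^\theta)$. Each positive integer occurs at most twice as a value of $\min(j,m-j)$. The term $j=0$ contributes $\frac1m$ to the expectation. Therefore
$$\rho_m\le\frac1m+\frac2mS(a),\qquad S(a)=\sum_{j\ge1}\min\big(1,(a/j)^\theta\big).$$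

For (i), the summand is nonincreasing in $j$, so
$$S(a)\le\int_0^\infty\min\big(1,(a/u)^\theta\big)\,du=a\Big(1+\frac1{\theta-1}\Big)\le2a,$$
and $\frac2m\cdot2a=\frac{4e^{3/2}}L$.

For (ii), $S(a)\le\sum_{j\ge1}(a/j)^\theta=\zeta(\theta)a^\theta\le2a^\theta$, as $\zeta(\theta)\le\zeta(2)=\pi^2/6<2$. If $m\le e^{-7/2}L$ then $a\le e^{3/2-7/2}=e^{-2}$, so $S(a)\le2e^{-2\theta}$ and $\frac2mS(a)\le\frac1m\cdot4e^{-2\theta}$. $\square$

## Proof of Theorem 1

**Step 0: fixing parameters.** The purpose of this step is to discard a trivial case and set the constants. If $\beta k<4$, the claimed bound $4\cdot2^{-\beta k/4}$ exceeds $1$ and there is nothing to prove. So let $\beta k\ge4$, and put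
$$L=\lceil104\,n^{1/k}\rceil,\qquad\theta=2+\log(1/\beta),\qquad t=\frac{\beta\log2}{4\theta}.$$
Then $L\le105\,n^{1/k}$ because $n^{1/k}\ge1$; also $\theta\ge2$, and $e^{\theta t}=2^{\beta/4}$. Each choice has a reason. $L$ is a multiple of $n^{1/k}$ large enough that $n$ characters of large order can be handled by a union bound. $\theta$ is large enough that the error $4e^{-2\theta}$ in Lemma 3(ii) is small compared with $\beta$. And $t$ is small enough that the Chernoff factor $e^{\theta tk}=2^{\beta k/4}$ is affordable. Let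
$$E=\Big\{\text{for every nontrivial }\chi\in\widehat G:\ \frac1k\sum_{i=1}^k\psi_L(w_\chi(Z_i))\ge t\Big\}.$$

**Step 1: on $E$ the Cheeger bound holds.** This step is deterministic; it turns information on characters into information on all sets $A$ at once, so that no union bound over sets is needed. Let $1\le|A|\le n/2$ and $f=1_A$. By (2) each $\frac1xb_A(xZ_i)$ is at most $b_A(Z_i)$, so by (1)
$$\frac1k\sum_{i=1}^k\sum_{x=1}^L\frac{b_A(xZ_i)}x\le\frac1k\sum_{i=1}^kL\,b_A(Z_i)=L\,|A|\,\Phi(A).$$
By (5) the left side equals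
$$\frac1n\sum_\chi|\hat f(\chi)|^2\cdot\frac1k\sum_{i=1}^k\psi_L(w_\chi(Z_i)).$$
The trivial character contributes $0$. On $E$ every other inner average is at least $t$, so by (4) the expression is at least $t\,\frac1n\sum_{\chi\ne1}|\hat f(\chi)|^2\ge\frac{t|A|}2$. Dividing by $L|A|$ gives $\Phi(A)\ge\frac t{2L}$ for all such $A$, and hence
$$\Phi_*\ge\frac t{2L}\ge\frac{\beta\log2}{8\cdot105\,\theta}\,n^{-1/k}\ge\frac{\beta}{1300\,\theta}\,n^{-1/k}=c_\beta\,n^{-1/k},$$
since $840/\log2<1300$. It remains to show that $\mathbb P(E^c)\le4\cdot2^{-\beta k/4}$.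

**Step 2: one character.** This step bounds the probability that a given character violates the condition in $E$. Let $\chi$ have order $m\ge2$. As recalled above, $w_\chi(Z_1),\dots,w_\chi(Z_k)$ are independent and uniform on $\{0,\frac1m,\dots,\frac{m-1}m\}$. Markov's inequality for $\exp(-\theta\sum_i\psi_L(w_\chi(Z_i)))$ gives
$$\mathbb P\Big(\frac1k\sum_{i=1}^k\psi_L(w_\chi(Z_i))<t\Big)\le e^{\theta tk}\,\rho_m^k=2^{\beta k/4}\rho_m^k.\tag{6}$$
We now sum (6) over the nontrivial characters, separately for small and large orders.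

**Step 3: orders $m\le e^{-7/2}L$.** For these the danger is the atom at $0$: all $\chi(Z_i)$ equal $1$ with probability $m^{-k}$. The remedy is that there are few such characters. Since $\widehat G\cong G$, the number of characters of order $m$ is at most
$$|\{g\in G:mg=0\}|=\prod_{j=1}^d\gcd(m,m_j)\le m^d\le m^{(1-\beta)k}.$$
This is the only place where $d\le(1-\beta)k$ is used. Next, $4e^{-2\theta}=4e^{-4}\beta^2\le\beta/4$, because $4e^{-4}<\frac14$ and $\beta^2\le\beta$. So Lemma 3(ii) gives
$$\rho_m^k\le m^{-k}\Big(1+\frac\beta4\Big)^k\le m^{-k}e^{\beta k/4}\le m^{-k}2^{\beta k/2}\le m^{-k}m^{\beta k/2},$$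
where we used $e^{1/4}\le2^{1/2}$ and $m\ge2$. Multiplying the number of characters by (6), the characters of order $m$ contribute at most
$$m^{(1-\beta)k}\cdot2^{\beta k/4}\cdot m^{-k+\beta k/2}=2^{\beta k/4}\,m^{-\beta k/2}.$$
Put $s=\beta k/2\ge2$. Summing over $m\ge2$, the total from this range is at most
$$2^{\beta k/4}\sum_{m\ge2}m^{-s}\le2^{\beta k/4}\Big(2^{-s}+\int_2^\infty u^{-s}\,du\Big)=2^{\beta k/4}\,2^{-s}\Big(1+\frac2{s-1}\Big)\le3\cdot2^{\beta k/4}\,2^{-\beta k/2}=3\cdot2^{-\beta k/4}.$$

**Step 4: orders $m>e^{-7/2}L$.** Here we use nothing about the number of characters except that it is at most $n$; the factor $L^{-k}$ must beat $n$. By Lemma 3(i),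
$$\rho_m\le\frac1m+\frac{4e^{3/2}}L\le\frac{e^{7/2}+4e^{3/2}}L\le\frac{52}L\le\frac12\,n^{-1/k},$$
since $e^{7/2}<33.2$, $4e^{3/2}<18$ and $L\ge104\,n^{1/k}$. By (6) these characters contribute at most
$$n\cdot2^{\beta k/4}\cdot2^{-k}n^{-1}=2^{\beta k/4-k}\le2^{-\beta k/4},$$
because $\beta k/2\le k$.

**Step 5: conclusion.** Adding the bounds of Steps 3 and 4, $\mathbb P(E^c)\le4\cdot2^{-\beta k/4}$. With Step 1, Theorem 1 follows. $\square$

## The constant $1/5000$ for $k\ge3d$

*Proof of the Corollary.* If $k\ge3d$, then $d\le(1-\frac23)k$, so Theorem 1 applies with $\beta=\frac23$. Since $\log1.5<0.406$,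
$$c_{2/3}=\frac{2/3}{1300\,(2+\log1.5)}>\frac{0.6666}{1300\cdot2.406}>\frac1{5000}.$$
The event $\Phi_*<\frac1{5000}|G|^{-1/k}$ is therefore contained in the event of Theorem 1, and its probability is at most $4\cdot2^{-\frac23k/4}=4\cdot2^{-k/6}$. Along any sequence as in the precise form of the conjecture, $k_n\to\infty$ and this tends to $0$. For the $\epsilon$-form, $4\cdot2^{-k/6}\le\epsilon$ as soon as $k\ge6\log_2(4/\epsilon)$, for every $G$ with $n\ge2$. So the conjecture holds with $c=1/5000$. $\square$

## Binary codes and the dependence on $\beta$: proof of Theorem 3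

Example 4 showed that $k=d$ is too few generators for $\mathbb Z_2^d$. Theorem 3 makes this quantitative when $k$ is slightly larger than $d$, by recognising the half-spaces of $\mathbb Z_2^d$ as words of a code.

We recall the facts needed. A binary linear code of length $k$ and dimension $d$ is a $d$-dimensional subspace of $\mathbb F_2^k$. Its minimum distance $D$ is the least number of ones in a nonzero word. With $r=\lfloor(D-1)/2\rfloor$, the Hamming balls of radius $r$ around the $2^d$ words are disjoint, and so $2^d\sum_{i\le r}\binom ki\le2^k$ (the Hamming bound). For example, $\{000,111\}$ has $k=3$, $d=1$, $D=3$, $r=1$, and $2(1+3)=2^3$. Also $\binom kr=\prod_{i=0}^{r-1}\frac{k-i}{r-i}\ge(k/r)^r$ for $1\le r\le k$.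

*Proof of Theorem 3.* Since $k\ge1/\beta\ge16$, we have $d\ge1$.

**Step 1: half-spaces as code words.** The aim is to bound $\Phi_*$ by a minimum distance. For a nontrivial $\chi$ let $A=\ker\chi$, so $|A|=n/2$. If $\chi(z)=-1$ then $A+z$ is disjoint from $A$ and $b_A(z)=|A|$; if $\chi(z)=1$ then $b_A(z)=0$. By (1), $\Phi(A)=\frac1k|\{i:\chi(Z_i)=-1\}|$. The map $\chi\mapsto(2w_\chi(Z_i))_{i\le k}\in\mathbb F_2^k$ is linear on $\widehat G\cong\mathbb F_2^d$. If it is not injective, some nontrivial $\chi$ has $\chi(Z_i)=1$ for all $i$, and $\Phi_*=0$. Otherwise its image is a code of length $k$ and dimension $d$; let $D$ be its minimum distance. A word with $D$ ones comes from a nontrivial $\chi$, so $\Phi_*\le D/k$.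

**Step 2: the Hamming bound.** The aim is to turn the high dimension $d$ into an inequality for $r=\lfloor(D-1)/2\rfloor$. If $r=0$, then $D\le2$ and $\Phi_*\le2/k$. Let $r\ge1$. The Hamming bound gives $(k/r)^r\le\binom kr\le2^{k-d}$. Since $d\ge(1-\beta)k-1$ and $\beta k\ge1$, we have $k-d\le\beta k+1\le2\beta k$. Put $u=r/k$; as $r\le(D-1)/2<k/2$, we have $0<u<\frac12$. Taking logarithms and dividing by $k$,
$$u\log_2(1/u)\le2\beta.\tag{7}$$

**Step 3: solving (7).** The aim is to show $u<u_0$, where $u_0=4\beta/\log_2(1/\beta)$. Since $\beta\le1/16$, $\log_2(1/\beta)\ge4$. Hence $u_0\le\beta<1/e$ and $\log_2\log_2(1/\beta)\ge2$, and so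
$$u_0\log_2(1/u_0)=4\beta\,\frac{\log_2(1/\beta)-2+\log_2\log_2(1/\beta)}{\log_2(1/\beta)}\ge4\beta.$$
The function $u\log_2(1/u)$ increases on $[0,1/e]$ and decreases on $[1/e,\frac12]$ to the value $\frac12$, so on the second interval it is at least $\frac12>2\beta$. If $u_0\le u\le1/e$, the function would be at least $4\beta>2\beta$; if $1/e\le u<\frac12$, at least $\frac12>2\beta$. Both contradict (7). So $u<u_0$.

**Step 4: conclusion.** It remains to return to $\Phi_*$. Since $D\le2r+2$, in all cases
$$\Phi_*\le2u_0+\frac2k=\frac{8\beta}{\log_2(1/\beta)}+\frac2k.$$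
Finally $n^{-1/k}=2^{-d/k}\ge\frac12$, so the right side is at most $\big(\frac{16\beta}{\log_2(1/\beta)}+\frac4k\big)n^{-1/k}$. $\square$

Three consequences for the range of $k$ and the constant follow.

First, if $k\ge(1+\delta)d$ with $\delta>0$ fixed, then $d\le(1-\beta)k$ with $\beta=\delta/(1+\delta)$, and Theorem 1 gives a constant $c_\beta>0$ that depends only on $\delta$.

Secondly, in the setting of Theorem 3, $\log k/\log n=\log k/(d\log2)\to0$ as $k\to\infty$, because $d\ge\frac{15}{16}k-1$. Let $\beta\to0$ slowly, with $\beta k\to\infty$. Then $k/d\to1$ and $\Phi_*\,n^{1/k}\le\frac{16\beta}{\log_2(1/\beta)}+\frac4k\to0$ for every choice of $Z$. So no absolute constant can work once $k/d\to1$ is allowed, even with $\log k/\log n\to0$.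

Thirdly, fix a small $\beta$ and consider the constants $c$ for which $\mathbb P(\Phi_*<c\,n^{-1/k})\to0$ along all sequences with $d\le(1-\beta)k$ and $k\to\infty$. By Theorem 1, $c=\frac{\beta}{1300(2+\log(1/\beta))}$ is such a constant. By Theorem 3, no $c>\frac{16\beta}{\log_2(1/\beta)}$ is, since then $\Phi_*<c\,n^{-1/k}$ for every $Z$ as soon as $k$ is large. Hence the best constant under the condition $d\le(1-\beta)k$ is of order exactly $\beta/\log(1/\beta)$ as $\beta\to0$.
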